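\title{Closed zero-dimensional subsets of Borel sets in $2^\omega\times[0,1]$}

\begin{abstract}
For a separable metrizable space $X$, let $\mathcal F_0(X)$ be the set of closed zero-dimensional subsets of $X$, viewed inside the space of all closed subsets with the Effros Borel structure. It is known that $\mathcal F_0(X)$ is $\boldsymbol\Sigma^1_2$ when $X$ is analytic, and that it is $\boldsymbol\Sigma^1_2$-complete for some analytic $X\subseteq 2^\omega\times[0,1]$. We show that no Borel, and in particular no Polish, subspace of $2^\omega\times[0,1]$ has the latter property: for Borel $X$, the compact sets $C\subseteq 2^\omega\times[0,1]$ with $C\cap X$ zero-dimensional form a $\boldsymbol\Delta^1_2$ set. The proof expresses zero-dimensionality as the existence of winning strategies in games with Borel payoff and applies Borel determinacy.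
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
A space is \emph{zero-dimensional} if every point has a neighborhood base consisting of clopen sets; the empty set counts as zero-dimensional. We ask how complicated it is to decide whether a closed subset of a given space is zero-dimensional.

For a separable metrizable space $X$ let $\mathcal F(X)$ be the set of all closed subsets of $X$, equipped with the \emph{Effros Borel structure}, the $\sigma$-algebra generated by the sets $\{F\in\mathcal F(X):F\cap U\neq\emptyset\}$ for $U\subseteq X$ open. Let $\mathcal F_0(X)\subseteq\mathcal F(X)$ be the set of closed zero-dimensional subsets of $X$. A separable metrizable space is \emph{analytic} if it is empty or a continuous image of $\omega^\omega$. When $X$ is analytic (resp.\ Polish), $\mathcal F(X)$ is isomorphic, as a measurable space, to an analytic (resp.\ Polish) space with its Borel sets.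

Complexity is measured by the projective classes. A subset of a Polish space $Z$ is \emph{coanalytic} if its complement is analytic. It is $\boldsymbol\Sigma^1_2$ if it is the projection onto $Z$ of a coanalytic subset of $Z\times\omega^\omega$, it is $\boldsymbol\Pi^1_2$ if its complement is $\boldsymbol\Sigma^1_2$, and it is $\boldsymbol\Delta^1_2$ if it is both. Informally, a $\boldsymbol\Sigma^1_2$ set is one defined by a formula ``$\exists\alpha\,\forall\beta\,(\text{Borel condition})$'' with $\alpha,\beta$ ranging over Polish spaces. In a measurable space that is Borel isomorphic to an analytic space, the notion of a $\boldsymbol\Sigma^1_2$ set is transferred through such an isomorphism; it does not depend on the isomorphism chosen. A set $\mathcal A\subseteq\mathcal F(X)$ is \emph{$\boldsymbol\Sigma^1_2$-hard} if every $\boldsymbol\Sigma^1_2$ set $B\subseteq\omega^\omega$ has the form $B=f^{-1}(\mathcal A)$ for a Borel map $f:\omega^\omega\to\mathcal F(X)$, and \emph{$\boldsymbol\Sigma^1_2$-complete} if it is $\boldsymbol\Sigma^1_2$ and $\boldsymbol\Sigma^1_2$-hard. A complete set is as complicated as its class allows.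

Put $\mathbb I=[0,1]$ and $Y=2^\omega\times\mathbb I$. Two facts are known.
\begin{itemize}
\item For every analytic space $X$, the set $\mathcal F_0(X)$ is $\boldsymbol\Sigma^1_2$.
\item There is an analytic space $X_\infty\subseteq Y$ for which $\mathcal F_0(X_\infty)$ is $\boldsymbol\Sigma^1_2$-complete.
\end{itemize}
The question, posed by Debs and Saint Raymond \cite{DSR}, is whether $X_\infty$ can be required to be Polish, or even just Borel: is there (a) a Polish space, or (b) a Borel set, $X\subseteq Y$ for which $\mathcal F_0(X)$ is $\boldsymbol\Sigma^1_2$-complete? A Polish subspace of $Y$ is a $G_\delta$ subset, hence Borel, so (a) makes the stronger demand on $X$. The answer to both questions is no. Let $\mathcal K(Y)$ be the compact metrizable space of all compact subsets of $Y$, the empty set included, with the Vietoris topology.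

\begin{theorem}\label{thm:main}
Let $X\subseteq Y=2^\omega\times\mathbb I$ be Borel. Then
\[
\mathcal W_X=\{C\in\mathcal K(Y): C\cap X\text{ is zero-dimensional}\}
\]
is $\boldsymbol\Delta^1_2$. Hence $f^{-1}(\mathcal F_0(X))$ is $\boldsymbol\Delta^1_2$ for every Borel map $f:\omega^\omega\to\mathcal F(X)$, and $\mathcal F_0(X)$ is not $\boldsymbol\Sigma^1_2$-hard. In particular, $\mathcal F_0(X)$ is not $\boldsymbol\Sigma^1_2$-complete for any Borel, and so for any Polish, $X\subseteq 2^\omega\times\mathbb I$.
\end{theorem}

The proof is carried out in ZFC.

\subsection*{Which answer to expect}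
A connected subset of $Y$ projects to a connected subset of $2^\omega$, which is at most a point; so the connected subsets of $Y$ are the vertical intervals. This settles the simplest case, that of a compact $X$. A compact metrizable space is zero-dimensional if and only if it has no connected subset with more than one point, so $C\notin\mathcal W_X$ if and only if $\{x\}\times J\subseteq C\cap X$ for some $x\in2^\omega$ and some nondegenerate closed interval $J$ with rational endpoints. For fixed $J$ the pairs $(C,x)$ with $\{x\}\times J\subseteq C\cap X$ form a closed subset of the compact space $\mathcal K(Y)\times2^\omega$ (see (K1) in Section~\ref{sec:background}), and its projection to $\mathcal K(Y)$ is compact. So $\mathcal W_X$ is a $G_\delta$ set when $X$ is compact.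

This fiberwise test breaks down for Polish $X$: Example~\ref{ex:graph} gives a $G_\delta$ subset of $Y$ that meets each vertical segment in one point and is not zero-dimensional. One is thrown back on the definition. To split $F\subseteq Y$ into two relatively clopen parts is to find disjoint open sets $U,V\subseteq Y$ that cover $F$, so zero-dimensionality is a conjunction of statements of the shape
\[
\exists (U,V)\ \ \forall y\in Y\ \ (y\in F\Rightarrow y\in U\cup V).
\]
This shape is $\boldsymbol\Sigma^1_2$ when $F$ is analytic, and it does not simplify when $F$ is Borel or $G_\delta$, because the quantifier $\forall y$ is still there. Counting quantifiers therefore suggests that nothing is gained by passing from analytic to Borel, and that the answer should be yes.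

\subsection*{The idea of the proof}
What the count misses is that in $Y$ the quantifiers $\exists\,\forall$ can be interleaved. Because the fibers are ordered, a separator can be described by closed intervals $A(s)$ indexed by finite binary strings $s$ and shrinking along each branch (Section~\ref{sec:systems}). Such a system is a strategy for a player who answers the digits of $x\in2^\omega$ with intervals. In the resulting game the payoff still contains a quantifier over the fiber; the main work is to remove it by making the opponent produce the witnesses during the play (Sections \ref{sec:game}--\ref{sec:merge}). For Borel $F$ the new game has Borel payoff, so it is determined, and ``$F$ is not zero-dimensional'' becomes ``the opponent has a winning strategy'', which is again $\boldsymbol\Sigma^1_2$ (Section~\ref{sec:proof}).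

\section{Notation and background}\label{sec:background}

We write $2^{<\omega}$ for the set of finite binary strings, $|s|$ for the length of $s$, $s^\frown\varepsilon$ for $s$ followed by the digit $\varepsilon$, and $x|n$ for the initial segment of length $n$ of $x$. The sets $N_s=\{x\in2^\omega:x\,|\,|s|=s\}$ form a base of clopen subsets of $2^\omega$. Points of $Y$ are written $(x,t)$, the fiber of $F\subseteq Y$ over $x$ is $F_x=\{t:(x,t)\in F\}$, and $d$ is a compatible metric on $Y$. The letters $p<q$ always denote rational numbers in $[0,1]$. A \emph{rational interval} is an interval $[r,r']$ with $r<r'$ rational; in particular it is closed and nondegenerate.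

We use the following standard facts.

\medskip
\noindent\emph{Projective sets.}
\begin{itemize}
\item[(P1)] The class $\boldsymbol\Sigma^1_2$ is closed under countable unions, countable intersections, and preimages under Borel maps between Polish spaces. Taking complements, so are $\boldsymbol\Pi^1_2$ and $\boldsymbol\Delta^1_2$.
\item[(P2)] If $Z,Z',Z''$ are nonempty Polish spaces and $Q\subseteq Z\times Z'\times Z''$ is coanalytic (for instance Borel), then $\{z:\exists z'\,\forall z''\ (z,z',z'')\in Q\}$ is $\boldsymbol\Sigma^1_2$. Indeed, projections of analytic sets are analytic, so $\{(z,z'):\forall z''\ (z,z',z'')\in Q\}$ is coanalytic, and $Z'$ can be replaced by $\omega^\omega$ by means of a continuous surjection $\omega^\omega\to Z'$.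
\item[(P3)] There is a $\boldsymbol\Sigma^1_2$ set $B\subseteq\omega^\omega$ that is not $\boldsymbol\Pi^1_2$. Take a universal $\boldsymbol\Sigma^1_2$ set $G\subseteq\omega^\omega\times\omega^\omega$, that is, one whose sections $G_\alpha$ run through all $\boldsymbol\Sigma^1_2$ subsets of $\omega^\omega$, and let $B=\{\alpha:(\alpha,\alpha)\in G\}$. If the complement of $B$ were $\boldsymbol\Sigma^1_2$, it would equal some $G_\alpha$, and then $\alpha\in B\Leftrightarrow\alpha\in G_\alpha\Leftrightarrow\alpha\notin B$.
\end{itemize}

\noindent\emph{The hyperspace.} The Vietoris topology on $\mathcal K(Y)$ is generated by the sets $\{C:C\subseteq O\}$ and $\{C:C\cap O\ne\emptyset\}$ for $O\subseteq Y$ open.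
\begin{itemize}
\item[(K1)] The set $\{(C,y):y\in C\}$ is closed in $\mathcal K(Y)\times Y$: if $y\notin C$, take disjoint open sets $O\ni y$ and $O'\supseteq C$; then $y'\notin C'$ whenever $y'\in O$ and $C'\subseteq O'$.
\item[(K2)] The sets $\{C:C\cap O\neq\emptyset\}$ alone generate the Borel $\sigma$-algebra of $\mathcal K(Y)$. Since $\mathcal K(Y)$ is second countable, it is enough to generate each set $\{C:C\subseteq O\}$. For $O\ne Y$ put $L=Y\setminus O$; by compactness, $C\not\subseteq O$ if and only if $C$ meets $\{y:d(y,L)<1/k\}$ for every $k\geq1$.
\end{itemize}

\noindent\emph{K\"onig's lemma.} We use it in this form: if $H_n$ $(n\ge N)$ is a finite nonempty set of sequences of length $n$ and $v|n\in H_n$ for all $v\in H_{n+1}$, then there is an infinite sequence $\varrho$ with $\varrho|n\in H_n$ for all $n\geq N$.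

\medskip
\noindent\emph{Games.} Let $T$ be a set of finite sequences (\emph{positions}) from a countable set $M$ of moves, closed under initial segments and such that every position has a proper extension in $T$. Players I and II move alternately, starting with I and staying in $T$, and produce a \emph{play} in $[T]=\{\gamma\in M^\omega:\gamma|n\in T\text{ for all }n\}$. This is a closed subspace of $M^\omega$ ($M$ discrete), hence Polish. A set $P\subseteq[T]$, the \emph{payoff}, is given: II wins the play $\gamma$ if $\gamma\in P$, and I wins otherwise. A \emph{strategy} for a player assigns a legal move to each position at which that player is to move; it is \emph{winning} if the player wins every play consistent with it. The two players cannot both have winning strategies, since the strategies can be played against each other. Martin's Borel determinacy theorem \cite{Martin} states that if $P$ is Borel, then one of the players has a winning strategy.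

\section{Zero-dimensionality and systems of intervals}\label{sec:systems}

In $Y$ the horizontal direction is already zero-dimensional, so only the vertical direction has to be cut: between any two levels $p<q$ we need a barrier that misses $F$. The following definition describes barriers by data that depend only on finite initial segments of $x$.

\begin{definition}\label{def:system}
A \emph{$(p,q)$-system} is a map $A$ from $2^{<\omega}$ to rational intervals such that $A(\emptyset)=[p,q]$ and $A(s^\frown\varepsilon)\subseteq A(s)$ for all $s$ and $\varepsilon\in\{0,1\}$. Its \emph{barrier} is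
\[
K_A=\Big\{(x,t)\in Y:t\in\bigcap_nA(x|n)\Big\}=\bigcap_n\ \bigcup_{|s|=n}N_s\times A(s),
\]
a compact set each of whose fibers is a point or a closed interval. The system \emph{avoids} $F\subseteq Y$ if $K_A\cap F=\emptyset$.
\end{definition}

\begin{lemma}\label{lem:systems}
A set $F\subseteq Y$ is zero-dimensional if and only if for all $p<q$ there is a $(p,q)$-system avoiding $F$.
\end{lemma}

\begin{proof}[Proof that systems give zero-dimensionality]
Let $A$ be a $(p,q)$-system avoiding $F$. The parts of $Y$ below and above the barrier,
\[
L=\{(x,t):\exists n\ \ t<\min A(x|n)\},\qquad R=\{(x,t):\exists n\ \ t>\max A(x|n)\},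
\]
are open, and $L\cup R=Y\setminus K_A\supseteq F$. They are disjoint: if $t<\min A(x|n)$ and $t>\max A(x|m)$, then, the intervals being nested, both inequalities hold with $\max(m,n)$ in place of $n$ and $m$, which is absurd. So $E_{p,q}=F\cap L$ is clopen in $F$. A point of $R$ has $t>\max A(x|n)>p$, and a point of $L$ has $t<\min A(x|n)<q$. Therefore
\begin{equation}\label{eq:cut}
F\cap(2^\omega\times[0,p])\subseteq E_{p,q}\subseteq 2^\omega\times[0,q).
\end{equation}

Now let $(x,t)\in F$ and let $N_s\times((a,b)\cap\mathbb I)$, with $a<t<b$ real, be a basic neighborhood of $(x,t)$. We cut below $t$ and above $t$. If $t>0$, choose rationals $\max(a,0)<p<q<t$ and put $E_1=E_{p,q}$; if $t=0$, put $E_1=\emptyset$. If $t<1$, choose rationals $t<p'<q'<\min(b,1)$ and put $E_2=E_{p',q'}$; if $t=1$, put $E_2=F$. By \eqref{eq:cut}, $(x,t)\in E_2\setminus E_1$. Points of $F\setminus E_1$ have height greater than $a$ (height $>p>a$ if $t>0$; and $a<0$ if $t=0$), and points of $E_2$ have height less than $b$ (height $<q'<b$ if $t<1$; and $b>1$ if $t=1$). So $(E_2\setminus E_1)\cap(N_s\times\mathbb I)$ is a clopen neighborhood of $(x,t)$ in $F$ contained in the given one.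
\end{proof}

\begin{proof}[Proof that zero-dimensionality gives systems]
Let $F$ be zero-dimensional and fix $p<q$.

\emph{Step 1: there are disjoint open sets $U,V\subseteq Y$ with $F\subseteq U\cup V$, $2^\omega\times\{p\}\subseteq U$ and $2^\omega\times\{q\}\subseteq V$.} Choose reals $p<p_1<q_1<q$. The sets $F^-=F\cap(2^\omega\times[0,p_1])$ and $F^+=F\cap(2^\omega\times[q_1,1])$ are disjoint and closed in $F$, so each point of $F$ has a clopen neighborhood in $F$ that misses $F^-$ or misses $F^+$. As $F$ is Lindel\"of, countably many of these, $C_0,C_1,\dots$, cover $F$. The sets $C_k\setminus\bigcup_{i<k}C_i$ form a partition of $F$ into open sets, so every union of them is clopen. Let $E$ be the union of those that meet $F^-$. Then $F^-\subseteq E$ and $E\cap F^+=\emptyset$; that is, $E\subseteq2^\omega\times[0,q_1)$ and $F\setminus E\subseteq2^\omega\times(p_1,1]$. Put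
\[
E_0=E\cup(2^\omega\times[0,p_1)),\qquad E_1=(F\setminus E)\cup(2^\omega\times(q_1,1]).
\]
Both sets are nonempty, since $0<p_1$ and $q_1<1$. With closures taken in $Y$, we have $\overline{E_0}\subseteq\overline E\cup(2^\omega\times[0,p_1])$. Here $\overline E$ misses $F\setminus E$ because $E$ is closed in $F$, and misses $2^\omega\times(q_1,1]$ because $\overline E\subseteq 2^\omega\times[0,q_1]$; and $2^\omega\times[0,p_1]$ misses $E_1\subseteq2^\omega\times(p_1,1]$. So $\overline{E_0}\cap E_1=\emptyset$. In the same way $\overline{E_1}\subseteq\overline{F\setminus E}\cup(2^\omega\times[q_1,1])$, where $\overline{F\setminus E}$ misses $E$ and $2^\omega\times[0,p_1)$, and $2^\omega\times[q_1,1]$ misses $E_0\subseteq 2^\omega\times[0,q_1)$; so $E_0\cap\overline{E_1}=\emptyset$. The sets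
\[
U=\{y:d(y,E_0)<d(y,E_1)\},\qquad V=\{y:d(y,E_1)<d(y,E_0)\}
\]
are open and disjoint, $E_0\subseteq U$ and $E_1\subseteq V$, and they are as required.

\emph{Step 2: the system.} Over each $x$, the segment from $(x,p)\in U$ to $(x,q)\in V$ is connected, so it leaves $U\cup V$ somewhere. It may do so in many places, and we must home in on one of them while seeing only $x|n$. We keep the lower endpoint in $U$ and the upper endpoint in $V$, and at each step shrink almost as much as this allows. Call a rational interval $[\alpha,\beta]$ \emph{good for $s$} if $N_s\times\{\alpha\}\subseteq U$ and $N_s\times\{\beta\}\subseteq V$. An interval good for $s$ is good for every extension of $s$. Put $A(\emptyset)=[p,q]$, which is good for $\emptyset$. Given $A(s)$ good for $s$, with $|s|=n$ and $s'=s^\frown\varepsilon$, let $\lambda$ be the infimum of the lengths of the subintervals of $A(s)$ that are good for $s'$ (the interval $A(s)$ is one of them), and let $A(s')\subseteq A(s)$ be good for $s'$ and of length at most $\lambda+2^{-n}$.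

\emph{Step 3: $K_A$ misses $U\cup V$, hence misses $F$.} Fix $x$, write $A(x|n)=[a_n,b_n]$ and $\bigcap_n[a_n,b_n]=[a,b]$, so $a_n\to a$, $b_n\to b$ and possibly $a=b$. Let $t\in[a,b]$.

Suppose $(x,t)\in U$. The points $(x,b_n)$ lie in $V$ and converge to $(x,b)$, and $U$ is an open set disjoint from $V$, so $(x,b)\notin U$ and $t<b$. Choose a rational $t'\in(t,b)$ with $(x,t')\in U$. For large $n$ we have $N_{x|n}\times\{t'\}\subseteq U$, so $[t',b_n]$ is a subinterval of $A(x|n)$ good for $x|(n+1)$, and $b_{n+1}-a_{n+1}\le b_n-t'+2^{-n}$. In the limit $b-a\le b-t'$, so $t'\le a\le t<t'$, a contradiction.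

Suppose $(x,t)\in V$. The points $(x,a_n)$ lie in $U$, so $(x,a)\notin V$ and $a<t$. Choose a rational $t'\in(a,t)$ with $(x,t')\in V$. For large $n$ the subinterval $[a_n,t']$ of $A(x|n)$ is good for $x|(n+1)$, so $b_{n+1}-a_{n+1}\le t'-a_n+2^{-n}$. In the limit $b-a\le t'-a$, so $b\le t'<t\le b$, a contradiction.
\end{proof}

The lemma makes it easy to see that small fibers do not suffice for zero-dimensionality: one diagonalizes against all barriers.

\begin{example}\label{ex:graph}
Let $\mathcal S$ be the set of $K\in\mathcal K(Y)$ with $K_x\ne\emptyset$ for all $x$. It is closed, since for each $x$ the set $\{K:K\subseteq Y\setminus(\{x\}\times\mathbb I)\}$ is open. A nonempty compact metrizable space is a continuous image of $2^\omega$; let $\varphi:2^\omega\to\mathcal S$ be a continuous surjection. By (K1) the set $D=\{(x,t):(x,t)\in\varphi(x)\}$ is closed, and its fibers are nonempty. Let $F=\{(x,\min D_x):x\in2^\omega\}$. Every $K\in\mathcal S$ meets $F$: if $K=\varphi(x)$, then $(x,\min D_x)\in K$. Barriers belong to $\mathcal S$, so no system avoids $F$, and $F$ is not zero-dimensional although each fiber $F_x$ is a single point. The set $F$ is $G_\delta$, hence Polish: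 it is obtained from $D$ by removing the closed sets $\{x:D_x\cap[0,r]\neq\emptyset\}\times[r',1]$ for rationals $0\le r<r'\le 1$.
\end{example}

\section{A game with witnesses}\label{sec:game}

Fix $p<q$ and $F\subseteq Y$. Consider first the game in which I plays the digits $x(0),x(1),\dots$ of a point $x\in2^\omega$, II answers each digit with a rational interval so that $[p,q]=I_0\supseteq I_1\supseteq\cdots$, and II wins if $F_x\cap\bigcap_nI_n=\emptyset$. What a strategy for II prescribes against the digits of I is exactly a $(p,q)$-system, and the strategy is winning if and only if the system avoids $F$. But I wins a play when \emph{there exists} $t\in\bigcap_nI_n$ with $(x,t)\in F$. For Borel $F$ this condition is analytic, and Martin's theorem does not apply.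

The natural remedy is to make I exhibit $t$. Done naively, this ruins the game. Suppose I must also play the binary digits of a point $t\in[p,q]$, and II wins if $t\notin\bigcap_nI_n$ or $(x,t)\notin F$. The first digit confines $t$ to one half of $[p,q]$; II plays $I_1$ inside the interior of the other half and wins, whatever $F$ is. The witness has to lie in an interval $[a,b]=\bigcap_nI_n$ that II determines only at the end.

The way out is to split $[a,b]$ into its endpoints, which need no witness because they are read off from the play, and its interior, which is a union of rational intervals. Player I names one candidate in \emph{every} rational interval $c\subseteq[p,q]$, and a candidate counts only if $c\subseteq[a,b]$. Player II can no longer dodge a candidate without giving up the whole interval $c$.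

Let $(c_j)_{j\in\omega}$ enumerate the rational intervals contained in $[p,q]$. For $c_j=[r,r']$ define
\[
\pi_j:2^\omega\to c_j,\qquad \pi_j(u)=r+(r'-r)\sum_{k}u(k)2^{-k-1}.
\]
This map is continuous, and it is onto because every number in $[0,1]$ has a binary expansion.

\begin{definition}\label{def:game}
The game $G_{p,q}(F)$ is played as follows. Put $I_0=[p,q]$. In round $n\in\omega$, player I plays a digit $x(n)\in\{0,1\}$ and a row of digits $w(n,0),\dots,w(n,n)\in\{0,1\}$; then II plays a rational interval $I_{n+1}\subseteq I_n$. Thus I produces $x\in2^\omega$ and a triangular array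
\[
\begin{array}{cccc}
w(0,0)\\
w(1,0)&w(1,1)\\
w(2,0)&w(2,1)&w(2,2)\\
\vdots&\vdots&\vdots&\ddots
\end{array}
\]
whose column $j$ begins in row $j$, and II produces the \emph{final interval} $[a,b]=\bigcap_nI_n$ (possibly $a=b$). An index $j$ is \emph{alive at time $n$} if $c_j\subseteq I_n$ and \emph{dead at time $n$} otherwise; a dead index stays dead. Let $d_j\in\omega\cup\{\infty\}$ be the first time at which $j$ is dead, with $d_j=\infty$ if there is none; so $d_j=\infty$ if and only if $c_j\subseteq[a,b]$. Put
\[
N_j=\max\big(\{j\}\cup\{d_i:i<j,\ d_i<\infty\}\big),\qquad z_j=\pi_j\big((w(N_j+k,j))_{k\in\omega}\big)\in c_j .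
\]
Player II wins if and only if
\begin{itemize}
\item[($\alpha$)] $(x,a)\notin F$ and $(x,b)\notin F$, and
\item[($\beta$)] $(x,z_j)\notin F$ for every $j$ with $c_j\subseteq[a,b]$.
\end{itemize}
\end{definition}

So the candidate $z_j$ is read from column $j$, but only from row $N_j$ on. For instance, if $d_0=5$ and $d_1=\infty$, then $N_0=0$ and $N_1=N_2=5$, and the entries of columns $1$ and $2$ above row $5$ are ignored. In effect, I restarts column $j$ each time an index $i<j$ dies: a death at time $n$ is visible in $I_n$, before row $n$ is played, and it happens at most $j$ times. Section~\ref{sec:toy} shows why this delay is built in.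

\begin{proposition}\label{prop:game}
For every $F\subseteq Y$, player II has a winning strategy in $G_{p,q}(F)$ if and only if there is a $(p,q)$-system avoiding $F$.
\end{proposition}

One direction is immediate. If $A$ avoids $F$, let II ignore the array and play $I_{n+1}=A(x|(n+1))$. Then $F_x\cap[a,b]=\emptyset$, which gives ($\alpha$), and gives ($\beta$) because $z_j\in c_j\subseteq[a,b]$ for the indices concerned. The converse is proved in Section~\ref{sec:merge}. Its difficulty is that a winning strategy may depend on the array, while a system must depend on $x$ alone.

\begin{remark}\label{rem:alphabeta}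
Neither condition can be dropped. Without ($\alpha$), II plays intervals whose lengths tend to $0$, every index dies, and II wins even for $F=Y$. Without ($\beta$), take $p=0$, $q=1$, let $x_0$ be the zero sequence, and let $F_{x_0}=\mathbb I\setminus\{0,1\}$ and $F_x=\mathbb I\setminus\{\frac13,\frac23\}$ for $x\neq x_0$. Player II secures ($\alpha$) by playing $[0,1]$ until the first digit $x(n)=1$ appears and $[\frac13,\frac23]$ afterward. But if a system $A$ avoided $F$, then $\bigcap_nA(x_0|n)$ would be $\{0\}$ or $\{1\}$, so some $A(x_0|n)$ would contain neither $\frac13$ nor $\frac23$, and $K_A$ would meet $F$ over every $x\in N_{x_0|n}\setminus\{x_0\}$.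
\end{remark}

\section{One test interval, then two}\label{sec:toy}

The passage from a strategy to a system is already visible with a single test interval $c\subseteq[p,q]$, with parametrization $\pi:2^\omega\to c$ as above. In round $n$ let I play digits $x(n)$ and $u(n)$ and let II play $I_{n+1}\subseteq I_n$; II wins if ($\alpha$) holds and, in case $c\subseteq[a,b]$, also $(x,\pi(u))\notin F$. Let $\sigma$ be a winning strategy for II. We construct a $(p,q)$-system $A$ such that for every $x$, writing $[a,b]=\bigcap_nA(x|n)$,
\begin{equation}\label{eq:toy}
a,b\notin F_x,\qquad\text{and}\qquad c\subseteq[a,b]\ \Rightarrow\ F_x\cap c=\emptyset .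
\end{equation}
Thus $\sigma$, which in each play has to beat one point of $c$, is turned into a system that beats all points of $c$.

For $s,v\in2^n$ let $I(s,v)$ be the interval $I_n$ given by $\sigma$ when I has played $s$ and $v$. We want to take for $A(s)$ the union of the $I(s,v)$ over as many $v$ as possible, but the union has to be an interval. Call $s$ \emph{free} if $c\subseteq I(s,v)$ for all $v\in2^{|s|}$. The empty string is free, and initial segments of free strings are free. Define $\Theta(s)\subseteq2^{|s|}$ as follows. If $s$ is free, $\Theta(s)=2^{|s|}$. If $s$ is free and $s'=s^\frown\varepsilon$ is not, $\Theta(s')=\{v\}$ for some $v$ with $c\not\subseteq I(s',v)$. If $s$ is not free and $\Theta(s)=\{v\}$, then $\Theta(s^\frown\varepsilon)=\{v^\frown0\}$. Let $A(s)=\bigcup_{v\in\Theta(s)}I(s,v)$. This is a rational interval: for free $s$ it is a finite union of rational intervals containing $c$, and otherwise it is a single one. Elements of $\Theta(s^\frown\varepsilon)$ restrict to elements of $\Theta(s)$, so $A(s^\frown\varepsilon)\subseteq A(s)$.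

Fix $x$. If some $x|n_0$ is not free, there is one $u\in2^\omega$ with $\Theta(x|n)=\{u|n\}$ for all $n\ge n_0$, so $[a,b]$ is the final interval of the play $(x,u)$ against $\sigma$. It does not contain $c$, and ($\alpha$) for this play gives \eqref{eq:toy}. If all $x|n$ are free, then $c$ lies in the final interval of the play $(x,u)$ for every $u$, so $\pi(u)\notin F_x$ for every $u$, and $F_x\cap c=\emptyset$. Moreover the sets $\{v\in2^n:a\in I(x|n,v)\}$ are nonempty and closed under restriction, so K\"onig's lemma gives $u$ such that $a$ lies in the final interval of the play $(x,u)$. That interval is contained in $[a,b]$, so $a$ is its left endpoint and $a\notin F_x$ by ($\alpha$). The same argument applies to $b$.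

Three devices were used. While $c$ is alive, all digits are allowed, and $c$ holds the union together. As soon as $c$ can be killed, we kill it and \emph{collapse} to a single history, because the intervals need no longer overlap. Finally, compactness turns a point of the union into a play.

With two test intervals $c_0,c_1$ and two columns of digits, the devices interfere, and we give $c_0$ priority over $c_1$.
\begin{itemize}
\item When $c_0$ dies, say at time $n$, everything collapses to a single history, and the entries of column $1$ above row $n$ are frozen. If $z_1$ were read from the top of its column, the surviving histories would test only a small subinterval of $c_1$. Reading $z_1$ from row $n$ on restores all of $c_1$. This is the purpose of $N_j$.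
\item When $c_1$ dies while $c_0$ is alive, column $0$ must stay free. So we collapse only among histories that share the same column $0$.
\item To defeat $\sigma$ we will change column $1$ of a given play and keep column $0$. The new candidate $z_1$ is the intended one only if $c_0$ dies at the same time in the new play as in the old one. The collapses guarantee this: at any time, $c_0$ is alive for all surviving histories or dead for all of them.
\end{itemize}
The general construction carries out these rules for all indices at once.

\section{From a winning strategy to a system}\label{sec:merge}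

Let $\sigma$ be a winning strategy for II in $G_{p,q}(F)$. We construct a $(p,q)$-system avoiding $F$, which completes the proof of Proposition~\ref{prop:game}.

\subsection*{Arrays}
An \emph{array of height $n$} is a function $v:\{(m,i):0\le i\le m<n\}\to\{0,1\}$, regarded as the sequence of its $n$ rows; infinite arrays are defined likewise. There are finitely many arrays of each finite height. We write $v|k$ for the restriction of $v$ to its first $k$ rows, and $v^\frown w$ for the array obtained from an array $v$ of height $n$ by adding a row $w=(w_0,\dots,w_n)$. \emph{Column $i$} of $v$ is the sequence $(v(m,i))_{i\le m<n}$, which is empty if $i\ge n$. For arrays of the same height, $v\sim_jv'$ means that $v$ and $v'$ have the same column $i$ for all $i<j$. Then $\sim_0$ identifies all arrays of a given height, $\sim_{j+1}$ refines $\sim_j$, the relation $\sim_j$ is equality on arrays of height $n\le j$, and $v\sim_jv'$ implies $v|k\sim_jv'|k$.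

For $s\in2^n$ and $v$ of height $n$, let $I(s,v)$ be the interval $I_n$ reached when I plays $s$ and $v$ and II follows $\sigma$. Thus $I(s,v)\subseteq I(s|k,v|k)$ for $k\le n$. An index $j$ is \emph{alive for $(s,v)$} if $c_j\subseteq I(s,v)$ and \emph{dead for $(s,v)$} otherwise.

\subsection*{The surviving arrays}
We define a set $\Theta(s)$ of arrays of height $|s|$ by recursion on $|s|$. Put $\Theta(\emptyset)=\{\emptyset\}$. Let $\Theta(s)$ be given, $|s|=n$, $s'=s^\frown\varepsilon$. We define sets $S_0\supseteq S_1\supseteq\dots\supseteq S_{n+1}$ of arrays of height $n+1$ and put $\Theta(s')=S_{n+1}$. First, live columns are extended freely and dead columns by $0$: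
\[
S_0=\{v^\frown w:\ v\in\Theta(s),\ w\in\{0,1\}^{n+1},\ w_i=0\text{ for each }i\le n\text{ dead for }(s,v)\}.
\]
Then we collapse, in order of priority. For $i=0,\dots,n$, call a $\sim_i$-class $\Gamma$ of $S_i$ \emph{critical} if $i$ is alive for $(s,v|n)$ for all $v\in\Gamma$ and dead for $(s',v)$ for some $v\in\Gamma$. The set $S_{i+1}$ is obtained from $S_i$ by replacing each critical class $\Gamma$ by $\{v\}$, where $v$ is the lexicographically least element of $\Gamma$ such that $i$ is dead for $(s',v)$; the other classes are kept. We record what this definition gives directly.
\begin{itemize}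
\item[(S1)] If $v\in S_0$, in particular if $v\in\Theta(s')$, then $v|n\in\Theta(s)$, and $v(n,i)=0$ for each $i\le n$ dead for $(s,v|n)$.
\item[(S2)] Every $\sim_i$-class of $S_i$ meets $S_{i+1}$.
\item[(S3)] If $v\in S_{i+1}$ and some $v'\in S_i\setminus S_{i+1}$ has $v'\sim_iv$, then $i$ is alive for $(s,v|n)$ and dead for $(s',v)$. (The class of $v'$ was critical, and $v$ is the element that was kept.)
\end{itemize}
Each $\Theta(s)$ is finite, and it is nonempty: $S_0$ contains $v^\frown(0,\dots,0)$ for $v\in\Theta(s)$, and (S2) applies.

\begin{lemma}[Uniform status]\label{lem:uniform}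
Let $s\in2^{<\omega}$, $j\in\omega$, and let $\Gamma$ be a $\sim_j$-class of $\Theta(s)$. Then $j$ is alive for $(s,v)$ for all $v\in\Gamma$, or dead for $(s,v)$ for all $v\in\Gamma$. In the second case all elements of $\Gamma$ have the same column $j$.
\end{lemma}

\begin{proof}
The statement holds whenever $\Gamma$ is a singleton, in particular for $s=\emptyset$. Assume it for $s$, with $|s|=n$, and let $\Gamma'$ be a $\sim_j$-class of $\Theta(s')$, $s'=s^\frown\varepsilon$. If $j\ge n+1$, then $\Gamma'$ is a singleton. Let $j\le n$, and let $\Gamma''$ be the $\sim_j$-class of $S_j$ that contains $\Gamma'$. By (S1) the arrays $v|n$, $v\in\Gamma''$, lie in $\Theta(s)$; they are $\sim_j$-equivalent, so they lie in one $\sim_j$-class $\Gamma$ of $\Theta(s)$, to which the hypothesis applies.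

If $j$ is dead on $\Gamma$, then $j$ is dead for $(s',v)$ for all $v\in\Gamma'$. The columns $j$ of the elements of $\Gamma'$ agree above row $n$ by hypothesis, and their entry in row $n$ is $0$ by (S1). If $j$ is alive on $\Gamma$, there are two cases. Either $j$ is dead for $(s',v)$ for some $v\in\Gamma''$; then $\Gamma''$ is critical, and $\Gamma'\subseteq\Gamma''\cap S_{j+1}$ is a singleton. Or $j$ is alive for $(s',v)$ for all $v\in\Gamma''\supseteq\Gamma'$.
\end{proof}

\begin{lemma}\label{lem:isasystem}
The map $A(s)=\bigcup_{v\in\Theta(s)}I(s,v)$ is a $(p,q)$-system.
\end{lemma}

\begin{proof}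
Fix $s$. Each $I(s,v)$ is a rational interval contained in $[p,q]$, so it is one of the $c_i$, and that index $i$ is alive for $(s,v)$. Let $j$ be the least index that is alive for $(s,v)$ for some $v\in\Theta(s)$. We show by induction on $i\le j$ that $\Theta(s)$ is a single $\sim_i$-class. This holds for $i=0$. If it holds for $i<j$, then $i$ is dead on $\Theta(s)$, so by Lemma~\ref{lem:uniform} column $i$ is the same for all elements of $\Theta(s)$, and $\Theta(s)$ is a single $\sim_{i+1}$-class. Now Lemma~\ref{lem:uniform} for $j$ shows that $c_j\subseteq I(s,v)$ for all $v\in\Theta(s)$. A finite union of rational intervals that all contain $c_j$ is a rational interval.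

We have $A(\emptyset)=I_0=[p,q]$. If $s'=s^\frown\varepsilon$, $|s|=n$ and $v\in\Theta(s')$, then $v|n\in\Theta(s)$ by (S1) and $I(s',v)\subseteq I(s,v|n)$; so $A(s')\subseteq A(s)$.
\end{proof}

\subsection*{Columns that never die are free}
Fix $x\in2^\omega$. A \emph{branch over $x$} is an infinite array $\varrho$ with $\varrho|n\in\Theta(x|n)$ for all $n$. Let $\gamma(x,\varrho)$ be the play in which I plays $x$ and $\varrho$ and II follows $\sigma$; its intervals are $I_n=I(x|n,\varrho|n)$, and II wins it. The collapses discard many arrays, and the next lemma says that enough survive: if $j$ never dies, column $j$ can be prescribed arbitrarily from row $N_j$ on, without touching the columns of higher priority.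

\begin{lemma}\label{lem:free}
Let $\varrho$ be a branch over $x$, let $j$ be an index with $d_j=\infty$ in $\gamma(x,\varrho)$, and let $N$ be the value of $N_j$ in this play. For every $u\in2^\omega$ there is a branch $\varrho'$ over $x$ such that $\varrho'(N+k,j)=u(k)$ for all $k$, and such that the death times $d_0,\dots,d_j$ are the same in $\gamma(x,\varrho')$ as in $\gamma(x,\varrho)$.
\end{lemma}

\begin{proof}
Let $\Gamma_n$ be the $\sim_j$-class of $\varrho|n$ in $\Theta(x|n)$. For $i\le j$, elements of $\Gamma_n$ are $\sim_i$-equivalent to $\varrho|n$, so Lemma~\ref{lem:uniform} gives: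
\begin{equation}\label{eq:status}
\text{for }i\le j,\ v\in\Gamma_n:\quad i\text{ is dead for }(x|n,v)\iff i\text{ is dead for }(x|n,\varrho|n).
\end{equation}
For $n\ge N$ let $H_n$ be the set of $v\in\Gamma_n$ with $v(m,j)=u(m-N)$ for $N\le m<n$. By (S1), restriction maps $\Gamma_{n+1}$ into $\Gamma_n$ and $H_{n+1}$ into $H_n$. We show by induction that $H_n\ne\emptyset$. For $n=N$ the condition on column $j$ is empty and $\varrho|N\in H_N$.

Let $n\ge N$ and $v\in H_n$; note that $j\le N\le n$. Let $S_0,\dots,S_{n+1}$ be the sets used to define $\Theta(x|(n+1))$; the array $\varrho|(n+1)$ belongs to all of them. Extend $v$ by copying $\varrho$ in the columns left of $j$, writing the next digit of $u$ in column $j$, and writing $0$ elsewhere: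
\[
w_i=\varrho(n,i)\ \ (i<j),\qquad w_j=u(n-N),\qquad w_i=0\ \ (j<i\le n).
\]
Put $\tilde v=v^\frown w$. Then $\tilde v\sim_j\varrho|(n+1)$.

\emph{$\tilde v\in S_0$.} We check that $w_i=0$ for each $i\le n$ dead for $(x|n,v)$. If $i<j$ is such an index, it is dead for $(x|n,\varrho|n)$ by \eqref{eq:status}, so $w_i=\varrho(n,i)=0$ by (S1). The index $j$ is alive for $(x|n,v)$ by \eqref{eq:status}. For $i>j$ we have $w_i=0$ by definition.

\emph{$\tilde v\in S_{j+1}$.} Otherwise $\tilde v\in S_i\setminus S_{i+1}$ for some $i\le j$. Since $\tilde v\sim_i\varrho|(n+1)$ and $\varrho|(n+1)\in S_{i+1}$, property (S3) says that $i$ is alive for $(x|n,\varrho|n)$ and dead for $(x|(n+1),\varrho|(n+1))$; that is, $d_i=n+1>N$ in $\gamma(x,\varrho)$. But $d_j=\infty$, and for $i<j$ either $d_i=\infty$ or $d_i\le N$ by the definition of $N_j$. This is the one place where the delay $N_j$ is used.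

\emph{The remaining steps.} The array $\tilde v$ may be discarded at a step $i>j$, but only in favor of an array with the same columns $0,\dots,j$. Precisely, for $i=j+1,\dots,n$, if $S_i$ contains an array $\sim_{j+1}$-equivalent to $\tilde v$, then so does $S_{i+1}$, by (S2) and because $\sim_i$ refines $\sim_{j+1}$. Hence there is $v'\in S_{n+1}=\Theta(x|(n+1))$ with $v'\sim_{j+1}\tilde v$. Then $v'\sim_j\varrho|(n+1)$, so $v'\in\Gamma_{n+1}$, and $v'$ has the same column $j$ as $\tilde v$, so $v'\in H_{n+1}$.

The array $v'$ need not extend $v$, so the induction does not produce a branch by itself; K\"onig's lemma does. It gives an infinite array $\varrho'$ with $\varrho'|n\in H_n$ for all $n\ge N$, and by restriction $\varrho'|n\in\Gamma_n$ for all $n$. So $\varrho'$ is a branch over $x$ with the prescribed column $j$, and \eqref{eq:status}, applied for all $n$, shows that each $i\le j$ is dead at the same times in $\gamma(x,\varrho')$ and in $\gamma(x,\varrho)$.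
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:game}]
We show that the system $A$ of Lemma~\ref{lem:isasystem} avoids $F$. Suppose that $(x,t)\in F$ and $t\in A(x|n)$ for all $n$. The sets $\{v\in\Theta(x|n):t\in I(x|n,v)\}$ are finite and nonempty, and restriction maps each into the preceding one. K\"onig's lemma gives a branch $\varrho$ over $x$ such that $t$ lies in the final interval $[a,b]$ of $\gamma(x,\varrho)$. Player II wins this play, so ($\alpha$) gives $t\neq a$ and $t\neq b$, and $a<t<b$. Choose rationals $a<r<t<r'<b$, and let $j$ be such that $c_j=[r,r']$. Then $d_j=\infty$ in $\gamma(x,\varrho)$. Let $N$ be the value of $N_j$ in this play, choose $u$ with $\pi_j(u)=t$, and let $\varrho'$ be given by Lemma~\ref{lem:free}. In the play $\gamma(x,\varrho')$ the death times $d_i$, $i<j$, are unchanged, so $N_j=N$ and $z_j=\pi_j(u)=t$; and $d_j=\infty$, so $c_j$ is contained in the final interval. Since $(x,t)\in F$, condition ($\beta$) fails in a play consistent with $\sigma$, which contradicts the choice of $\sigma$.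
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $X\subseteq Y$ be Borel. Lemma~\ref{lem:systems} and Proposition~\ref{prop:game}, applied to the sets $F=C\cap X$, give
\[
\mathcal W_X=\bigcap_{p<q}\mathcal W_{p,q},\qquad \mathcal W_{p,q}=\{C\in\mathcal K(Y):\text{II has a winning strategy in }G_{p,q}(C\cap X)\}.
\]
The intersection is countable, so by (P1) the first assertion follows once each $\mathcal W_{p,q}$ is shown to be $\boldsymbol\Delta^1_2$. Fix $p<q$.

\subsection*{The payoff is Borel, uniformly in $C$}
The legal positions of $G_{p,q}(F)$ form a tree $T$ on a countable set of moves that does not depend on $F$, and every position has a legal successor (II may repeat $I_n$). We consider the objects of Definition~\ref{def:game} as functions of the play $\gamma\in[T]$. The digits $x(n)$, $w(n,i)$ and the intervals $I_n$ depend on finitely many moves, so they are locally constant. Hence $x$ is continuous, and $a=\sup_n\min I_n$ and $b=\inf_n\max I_n$ are Borel. The sets $\{d_i=n\}$, $n\in\omega$, are clopen and $\{d_i=\infty\}$ is closed. Since $N_j$ is a function of $(d_i)_{i<j}$, which takes countably many values, each set $\{N_j=N\}$ is Borel.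 On this set $z_j$ agrees with the continuous function $\pi_j\big((w(N+k,j))_k\big)$, so $z_j$ is Borel.

The set $M_X=\{(C,y)\in\mathcal K(Y)\times Y:y\in C\cap X\}$ is Borel by (K1) and because $X$ is Borel. Let $P\subseteq\mathcal K(Y)\times[T]$ be the set of pairs $(C,\gamma)$ such that II wins the play $\gamma$ of $G_{p,q}(C\cap X)$. Then $(C,\gamma)\in P$ if and only if
\[
(C,(x,a))\notin M_X,\quad (C,(x,b))\notin M_X,\quad\text{and}\quad\forall j\ \big[d_j<\infty\ \text{ or }\ (C,(x,z_j))\notin M_X\big].
\]
This is a countable Boolean combination of Borel sets and preimages of $M_X$ under Borel maps, so $P$ is Borel.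

\subsection*{Both $\mathcal W_{p,q}$ and its complement are $\boldsymbol\Sigma^1_2$}
The strategies of a player form the product, over the countably many positions where that player moves, of the countable discrete sets of legal moves. This is a Polish space. The relation ``$\gamma$ is consistent with $\tau$'' is closed, since a violation is witnessed by one position in $\gamma$ and one value of $\tau$. With $\tau$ ranging over the strategies of II,
\[
\mathcal W_{p,q}=\{C:\exists\tau\ \forall\gamma\in[T]\ (\gamma\text{ consistent with }\tau\Rightarrow(C,\gamma)\in P)\}
\]
is $\boldsymbol\Sigma^1_2$ by (P2). For each $C$ the payoff $\{\gamma:(C,\gamma)\in P\}$ is Borel, so by Martin's theorem $C\notin\mathcal W_{p,q}$ if and only if I has a winning strategy. With $\rho$ ranging over the strategies of I,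
\[
\mathcal K(Y)\setminus\mathcal W_{p,q}=\{C:\exists\rho\ \forall\gamma\in[T]\ (\gamma\text{ consistent with }\rho\Rightarrow(C,\gamma)\notin P)\},
\]
and this is $\boldsymbol\Sigma^1_2$ by (P2) again. So $\mathcal W_{p,q}$ is $\boldsymbol\Delta^1_2$, and therefore so is $\mathcal W_X$.

\subsection*{Transfer to $\mathcal F(X)$}
Let $e:\mathcal F(X)\to\mathcal K(Y)$ send $F$ to its closure $\overline F$ in $Y$. For open $O\subseteq Y$ we have $\overline F\cap O\ne\emptyset$ if and only if $F\cap(O\cap X)\neq\emptyset$, so by (K2) the map $e$ is measurable for the Effros structure. A set $F$ closed in $X$ satisfies $F=\overline F\cap X$, hence $\mathcal F_0(X)=e^{-1}(\mathcal W_X)$. If $f:\omega^\omega\to\mathcal F(X)$ is Borel, then $e\circ f$ is a Borel map between Polish spaces, and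
\[
f^{-1}(\mathcal F_0(X))=(e\circ f)^{-1}(\mathcal W_X)
\]
is $\boldsymbol\Delta^1_2$ by (P1). The set $B$ of (P3) is $\boldsymbol\Sigma^1_2$ and not $\boldsymbol\Delta^1_2$, so $B\neq f^{-1}(\mathcal F_0(X))$ for every Borel $f$. Thus $\mathcal F_0(X)$ is not $\boldsymbol\Sigma^1_2$-hard, and so not $\boldsymbol\Sigma^1_2$-complete. This covers every Borel $X\subseteq Y$, and with it every Polish $X\subseteq Y$. \hfill$\blacksquare$

\begin{remark}[The hypotheses]\label{rem:hyp}
Lemma~\ref{lem:systems}, Proposition~\ref{prop:game} and the transfer to $\mathcal F(X)$ hold for arbitrary subsets of $Y$. That $X$ is Borel enters only through the set $M_X$. If $X$ is merely analytic, then $M_X$ is analytic and $P$ is coanalytic, so $\mathcal W_{p,q}$ is still $\boldsymbol\Sigma^1_2$ by (P2). For the complement, both steps break down: Martin's theorem does not apply to the payoff, and in the statement that I has a winning strategy the condition $(C,\gamma)\notin P$ is analytic, so that (P2) does not apply either. The loss is real: for the analytic space $X_\infty$ of the introduction, the set $B$ of (P3) is $(e\circ f)^{-1}(\mathcal W_{X_\infty})$ for some Borel $f$, so $\mathcal W_{X_\infty}$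 is not $\boldsymbol\Delta^1_2$. The form of the ambient space enters through Lemma~\ref{lem:systems}, which uses the clopen sets $N_s$ of the base and the order of the fibers; the theorem concerns subspaces of $2^\omega\times\mathbb I$ only.
\end{remark}

\begin{thebibliography}{9}

\bibitem{DSR}
Gabriel Debs and Jean Saint Raymond,
\emph{The descriptive complexity of the set of all closed zero-dimensional subsets of a Polish space},
arXiv:1805.06732 (2018).

\bibitem{Martin}
D.~A.~Martin, Ann. of Math. 102 (1975).

\end{thebibliography}
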